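# The coloring game on matroids and the bound $2\chi-1$

## The game, and matroids whose circuits all have size two

A **matroid** $M$ on a finite ground set $E$ is a family of subsets of $E$, called independent, such that $\emptyset$ is independent, subsets of independent sets are independent, and whenever $X,Y$ are independent with $|X|<|Y|$ there is $y\in Y\setminus X$ with $X\cup\{y\}$ independent. A set that is not independent is dependent, and a **circuit** is a minimal dependent set. A **loop** is a circuit with one element. All our matroids are loopless and have nonempty ground set. We write $X+e$ for $X\cup\{e\}$ and $X-e$ for $X\setminus\{e\}$.

The **chromatic number** $\chi(M)$ is the minimum number of independent sets needed to partition $E$. It exists because singletons are independent.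

Here is the game. A set of colors is fixed. Alice and Bob alternately color the elements of $M$, one uncolored element per move, with Alice moving first. The only rule is that at each stage the elements of each color form an independent set; a move that respects the rule is called admissible. The game stops when everything is colored, and then Alice wins, or when some element is uncolored and no admissible move exists, and then Bob wins. The **game chromatic number** $\chi_g(M)$ is the minimum size of a set of colors for which Alice has a winning strategy. Both players color under the same rule, but Bob tries to make the coloring get stuck.

If Alice wins, the color classes partition $E$ into independent sets, so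
$$\chi_g(M)\ \ge\ \chi(M). \tag{1}$$
In the other direction it is known that $\chi_g(M)\le 2\chi(M)$ for every finite loopless matroid, and that for every $k\ge 3$ there are matroids with $\chi(M)=k$ and $\chi_g(M)=2k-1$. The question, from Michał Lasoń, "The coloring game on matroids", arXiv:1211.2456 (2012), is whether the remaining gap of one can be closed from above: does $\chi_g(M)\le 2\chi(M)-1$ hold for every finite nonempty loopless matroid?

There is a case in which the game is no harder than ordinary coloring.

**Proposition 1.** If every circuit of $M$ has exactly two elements, then $\chi_g(M)=\chi(M)$. In particular $\chi_g(M)\le 2\chi(M)-1$.

The proof uses circuit elimination, a textbook fact: if $C\ne C'$ are circuits and $x\in C\cap C'$, then $(C\cup C')-x$ contains a circuit.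

**Proof.** Call $e\neq f$ parallel if $\{e,f\}$ is a circuit. If $e,f$ are parallel and $f,g$ are parallel with $e\ne g$, elimination of $f$ gives a circuit inside $\{e,g\}$. It has two elements, so it is $\{e,g\}$. Hence being equal or parallel is an equivalence relation, and a set is independent exactly when it contains at most one element of each class. Let $k$ be the size of the largest class. Elements of one class need different colors, so $\chi(M)\ge k$; numbering each class by $1,2,\dots$ gives $\chi(M)\le k$. Now play with $k$ colors. An uncolored $u$ has at most $k-1$ colored elements in its class, so some color does not occur in the class, and $u$ may be given that color. Thus the game never gets stuck, whatever the players do, and $\chi_g(M)\le k$. With (1) we have equality, and $k\le 2k-1$. $\blacksquare$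

For example, $k$ parallel edges between two vertices form such a matroid (a set of edges being independent when it contains no cycle). A matroid with no circuits at all, that is with $\chi(M)=1$, is included too: then $\chi_g(M)=1$.

What changes in general? With circuits of size two, an element $u$ is blocked in a color only by an element parallel to it, and there are at most $\chi(M)-1$ of those. With longer circuits, $u$ is blocked in color $c$ as soon as some circuit through $u$ has all its other elements colored $c$. These elements need not be parallel to $u$, and $u$ may lie in very many circuits. Bob can therefore try to block one element in all colors at once.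

## Cycle matroids, the triangle and $K_4$

Two textbook facts will be used throughout.

**Fact 2 (unique circuit).** Let $J$ be independent, $x\notin J$, and $J+x$ dependent. Then $J+x$ contains exactly one circuit $D$. It contains $x$, and $J+x-y$ is independent for every $y\in D$.

Indeed, every circuit in $J+x$ contains $x$ because $J$ is independent. Two different ones would, by elimination of $x$, give a circuit inside $J$. Removing $y\in D$ destroys the only circuit.

**Fact 3 (cycle matroids).** For a graph $G$, the edge sets of forests are the independent sets of a matroid on $E(G)$, the cycle matroid $M(G)$; its circuits are the edge sets of cycles. Adding a new edge $e$ to a forest $F$ gives a forest if and only if the ends of $e$ lie in different components of $F$. A forest on $n$ vertices has at most $n-1$ edges.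

A matroid of the form $M(G)$ is called graphic. It is loopless exactly when $G$ has no loop edges; parallel edges are allowed.

For the triangle $K_3$ we have $\chi=2$. With two colors, an uncolored edge is blocked in color $c$ only if both other edges have color $c$, and then it is not blocked in the other color. So $\chi_g(M(K_3))=2$.

**Proposition 4.** $\chi(M(K_4))=2$, and Bob wins on $M(K_4)$ with one or two colors. Hence $\chi_g(M(K_4))\ge 3$.

**Proof.** Six edges do not fit into one forest on four vertices, and the paths $1{-}2{-}3{-}4$ and $3{-}1{-}4{-}2$ partition the edges. So $\chi=2$, and Bob wins with one color by (1). Let the colors be red and blue. By symmetry Alice first colors $12$ red. Bob colors the opposite edge $34$ blue. The automorphisms generated by the transpositions $(1\,2)$ and $(3\,4)$ fix the edges $12$ and $34$ and act transitively on the other four edges, so we may assume that Alice colors $13$ next.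

If $13$ is red, Bob colors $24$ blue, which is admissible since $34,24$ form a path. Then $23$ cannot be red (triangle $123$ with $12,13$ red) or blue (triangle $234$ with $34,24$ blue).

If $13$ is blue, Bob colors $24$ red, which is admissible since $12,24$ form a path. Then $14$ cannot be blue (triangle $134$ with $13,34$ blue) or red (triangle $124$ with $12,24$ red).

In both cases some edge can never be colored. $\blacksquare$

## Two reserved colors for each element

How does Alice defend? At any moment let $U$ be the set of uncolored elements and $C_i$ the set of elements colored $i$.

**Definition.** A set $X\subseteq U$ is *free in $i$* if $C_i\cup X$ is independent.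

So if $X$ is free in $i$, all of $X$ could still be colored $i$. In the triangle with edges $e,f,g$, if $e$ is red and the rest is uncolored, then $\{f\}$ and $\{g\}$ are free in red, and $\{f,g\}$ is not. Think of a free set as a reservation of color $i$ for the elements of $X$. One observation is used repeatedly: if $X$ is free in $i$ and $u\in X$ is colored $i$, the move is admissible and $X-u$ is free in $i$ afterwards, because $(C_i+u)\cup(X-u)=C_i\cup X$.

**Proposition 5 (Lasoń).** $\chi_g(M)\le 2\chi(M)$.

**Proof.** Let $k=\chi(M)$ and let $E=I_1\sqcup\dots\sqcup I_k$ with all $I_a$ independent. Alice plays with colors $1,\dots,2k$ and keeps this invariant at Bob's turns: there are sets $V_1,\dots,V_{2k}\subseteq U$ with $V_i$ free in $i$, such that each $u\in U$ lies in at least two of them. Before the first move, $V_{2a-1}=V_{2a}=I_a$ satisfies this.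

Her first move colors any $u$ with some $j$ such that $u\in V_j$; after deleting $u$ from all sets, the invariant holds.

Let Bob color $x$ with $i$, and delete $x$ from all sets. If $V_i$ is still free, Alice colors any $u\in U$ (if there is one) with some $j$ such that $u\in V_j$, and deletes $u$ from all sets. If $V_i$ is no longer free, then, with $C_i$ denoting the class before Bob's move, $C_i\cup V_i$ is independent and $C_i\cup V_i+x$ is not. Let $D$ be its unique circuit. Since $C_i+x$ is independent, $D$ contains some $y\in V_i$, and by Fact 2 deleting $y$ from $V_i$ makes this set free again. The element $y$ was in at least two of the sets, so it lies in some $V_j$ with $j\ne i$. Alice colors $y$ with $j$ and deletes it from all sets. In both cases the invariant is restored: only colored elements lost memberships.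

Whenever the invariant holds and $U\ne\emptyset$, an admissible move exists. At Alice's turns we exhibited one. So the game never gets stuck. $\blacksquare$

The first thing to try for $2k-1$ colors is to economize on the reservations: find $2k-1$ independent sets that cover every element twice. This stops at the very first step. Let $r$ be the maximum size of an independent set. A double cover by $2k-1$ independent sets needs $2|E|\le(2k-1)r$. But $E$ may have $kr$ elements, and then we would need $2kr\le(2k-1)r$, which is false. For $K_4$, for instance, $r=3$ and $|E|=6$: three forests contain at most $9$ edges, and a double cover needs $12$. So the invariant cannot even be set up.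

For $k=2$ a different kind of reservation helps, and the bound $2k-1=3$ holds. For $k\ge3$ no defense exists. We prove these two statements in turn.

## Chromatic number two: one color with two alternative reservations

**Theorem 6.** If $\chi(M)=2$ then $\chi_g(M)\le 3$. More generally, let $M_1,M_2,M_3$ be matroids on $E$ with $E=I\cup J$, $I$ independent in $M_1$, $J$ independent in $M_2$, and $E=P\cup Q$ with $P,Q$ independent in $M_3$. Then Alice wins the game in which color class $i$ must be independent in $M_i$, no matter who starts.

In this game, "free in $i$" means that $C_i\cup X$ is independent in $M_i$. The first statement follows from the second: if $E=I\cup J$ with $I,J$ independent in $M$, take all $M_i=M$, $P=I$ and $Q=J$.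

Reserve color 1 for $I$ and color 2 for $J$. Every element then has one reservation. For a second one we would like to reserve color 3 for everything, but $P\cup Q$ need not be free in 3; only $P$ and $Q$ separately are. So we keep both, as *alternatives*. An element $u$ of $P\cap Q$ is in a strong position: coloring it 3 keeps both alternatives free. An element in only one of $P,Q$ is not safe in this sense, and for such elements we insist on a reservation in color 1 or 2.

**Invariant.** There are sets $V_1,V_2,P,Q\subseteq U$ such that

* (a) $V_1$ is free in $1$ and $V_2$ is free in $2$;
* (b) $P,Q$ are free in $3$ and $P\cup Q=U$;
* (c) $U=V_1\cup V_2\cup(P\cap Q)$.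

At the start, $V_1=I$, $V_2=J$ and the given $P,Q$ satisfy it.

**Step 1: moves that cost nothing.** This step shows that Alice may pass the turn without losing the invariant, and that the game cannot stop while the invariant holds. Suppose the invariant holds and $U\ne\emptyset$. Pick any $u\in U$. If $u\in V_c$ with $c\in\{1,2\}$, color it $c$; otherwise $u\in P\cap Q$ by (c), and we color it $3$. The move is admissible, since $u$ lies in a set that is free in the color used. Delete $u$ from all sets. If the color was $c\in\{1,2\}$, then $V_c-u$ is free by the observation above, and the other sets only shrank. If it was $3$, then $u\in P$ and $u\in Q$, and the observation applies to both. Properties (b), (c) persist for the remaining elements. Call this a *free move*. In particular, whenever the invariant holds and $U\neq\emptyset$, an admissible move exists for whoever is to move.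

**Step 2: a lemma on adding an element of $P$ to $Q$.** This step isolates the one argument behind both difficult cases below.

**Lemma 7.** Suppose $P,Q\subseteq U$ are free in $3$, let $g\in P\setminus Q$, and suppose that every element of $Q$ lies in $V_1\cup V_2\cup(P\cap Q)$. If $C_3\cup Q+g$ is dependent in $M_3$, then there is $v\in Q\cap(V_1\cup V_2)$ such that $C_3\cup(Q-v)+g$ is independent in $M_3$.

**Proof.** Let $D\ni g$ be the unique circuit of $M_3$ in $C_3\cup Q+g$. If no element of $D\cap Q$ lies in $V_1\cup V_2$, then $D\cap Q\subseteq P\cap Q\subseteq P$ by hypothesis. Since also $g\in P$, we get $D\subseteq C_3\cup P$, which contradicts the independence of $C_3\cup P$. So some $v\in D\cap Q$ lies in $V_1\cup V_2$. As $v\in D$, Fact 2 shows that $C_3\cup Q+g-v$ is independent. Since $g\notin Q$, we have $v\neq g$, and this set is $C_3\cup(Q-v)+g$. $\blacksquare$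

In words: an obstruction to moving $g$ into $Q$ must use an element outside $P$. By (c) that element still owns a reservation in color 1 or 2, so Alice can color it there and remove the obstruction.

**Step 3: Bob colors $x$ with $3$.** We show how Alice restores the invariant. Let $C_3$ be the class before this move. By (b) and the symmetry between $P$ and $Q$, let $x\in P$. Then $P-x$ is free in 3 after the move. If $x\in Q$, then $Q-x$ is free for the same reason. If $x\notin Q$ but $C_3\cup Q+x$ is independent, then $Q$ is free after the move. In these two situations, deleting $x$ from all sets gives the invariant, and Alice makes a free move if $U\ne\emptyset$.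

Otherwise $x\in P\setminus Q$ and $C_3\cup Q+x$ is dependent. Apply Lemma 7 to the position before Bob's move with $g=x$; its hypothesis on $Q$ is (c). We get $v\in Q\cap V_c$ for some $c\in\{1,2\}$ with $C_3\cup(Q-v)+x$ independent, and $v\ne x$ since $x\notin Q$. Alice colors $v$ with $c$, which is admissible as $V_c$ is free in $c$. Delete $x$ and $v$ from all sets. Class 3 is now $C_3+x$, so $Q-v$ is free in 3 by the choice of $v$, and $P\setminus\{x,v\}$ is free in 3 because $P-x$ was. Also $V_c\setminus\{x,v\}$ is free in $c$, and the other one of $V_1,V_2$ only shrank. Finally $P\cup Q=U$ and (c) persist for the remaining elements.

**Step 4: Bob colors $x$ with $1$ or $2$.** Here the danger is that some $y$ loses its reservation; we give it membership in both $P$ and $Q$ instead. By symmetry let the color be $1$, and let $C_1$ be the class before the move. Delete $x$ from all sets. If $V_1$ is still free in $1$, the invariant holds and Alice makes a free move if $U\ne\emptyset$.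

Otherwise $C_1\cup V_1+x$ has a unique circuit in $M_1$. It contains some $y\in V_1$, $y\ne x$, because $C_1+x$ is independent. Replace $V_1$ by $V_1-y$; by Fact 2 this is free in $1$. Now (a) and (b) hold, and (c) holds except possibly for $y$. If $y\in V_2\cup(P\cap Q)$, the invariant holds and Alice makes a free move.

Otherwise, by (b) and the symmetry between $P$ and $Q$, we have $y\in P\setminus Q$. If $Q+y$ is free in $3$, replace $Q$ by $Q+y$. Then $y\in P\cap Q$, the invariant holds, and Alice makes a free move. If $Q+y$ is not free in $3$, apply Lemma 7 with $g=y$ and the current sets; every element of $Q$ differs from $y$, so it satisfies (c). We get $v\in Q\cap V_c$ with $c\in\{1,2\}$ such that $C_3\cup(Q-v)+y$ is independent. Alice colors $v$ with $c$. Delete $v$ from all sets and replace $Q$ by $(Q-v)+y$, which is free in $3$. Now (a) holds by the observation applied to $V_c$; $P-v$ is free in $3$ and $P\cup Q=U$; and (c) holds, because $y\in P\cap Q$ and every other uncolored element kept its memberships. The invariant is restored.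

**Step 5: conclusion.** If Bob starts, the invariant holds at his first turn, and Alice restores it after each of his moves; by Step 1 he always has an admissible move, and Steps 3 and 4 give one for Alice whenever $U\neq\emptyset$. So the game ends with $E$ completely colored. If Alice starts, she begins with a free move. $\blacksquare$

**Example.** On $K_4$ let $I=P=V_1=\{12,23,34\}$ and $J=Q=V_2=\{13,14,24\}$, with Bob to move. He colors $13$ with $1$. In $V_1+13$ the circuit is $\{12,23,13\}$; take $y=12$, so that $V_1=\{23,34\}$. Now $V_2=Q=\{14,24\}$ and $y\in P\setminus Q$. The set $Q+12$ is the triangle $\{12,14,24\}$, not free in 3. Its element $v=14$ is in $V_2$, so Alice colors $14$ with $2$. The new sets are $V_1=\{23,34\}$, $V_2=\{24\}$, $P=\{12,23,34\}$, $Q=\{24,12\}$. One checks (a): $\{13,23,34\}$ and $\{14,24\}$ are forests; (b): $P$ and $Q$ are forests with union $U=\{12,23,34,24\}$; (c): $12\in P\cap Q$, $23,34\in V_1$, $24\in V_2$.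

## Capacity and demand when $\chi\ge 3$

**Theorem 8.** For every $k\ge 3$ there is a simple graph $G$ whose cycle matroid $M$ has $\chi(M)=k$ and such that Bob wins on $M$ with any number $m\le 2k-1$ of colors. Hence $\chi_g(M)=2k$, and the bound $\chi_g\le 2\chi-1$ is false.

Since $\chi_g$ is defined as a minimum, excluding $m=2k-1$ alone would not be enough; Bob must win for every $m\le 2k-1$.

We start with an idealized attack. Let $k=3$ and $m=5$, and consider three parallel edges between $z$ and $1$, sitting inside a larger graph. Let $b$ be the number of these edges that are uncolored (the demand), and $a$ the number of colors in which $z$ and $1$ are not yet connected (the capacity). Coloring one of the three edges uses up a color, so it lowers both $a$ and $b$ by one. Suppose that Bob can, in a single move, connect $z$ and $1$ in a color of his choice by a path *outside* the bundle. This lowers $a$ and not $b$. If Alice answers by coloring edges of the bundle, the pair $(a,b)$ runs, with Bob first, through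
$$(5,3)\to(4,3)\to(3,2)\to(2,2)\to(1,1)\to(0,1),$$
and the last edge can never be colored. With $m=6$ the same play gives $(6,3),(5,3),(4,2),(3,2),(2,1),(1,1),(0,0)$, and Alice colors the last edge just in time. So the count is tight exactly at $2k-1$ colors.

How can Bob waste capacity in a single move? An outside path from $z$ to $1$ has at least two edges, say $zw$ and $w1$. If he colors $zw$ red, Alice may answer by coloring $w1$ blue (when $w$ has no other colored edge this is admissible), and the half-built path is ruined. Even if she does not, two moves per wasted unit are too many. In the setting above Bob needs three wasted units; the third would be finished by his sixth move, and by then Alice has made five moves, more than the three she needs for the bundle. The guarantee that some edge of the bundle is still uncolored is gone.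

So the first halves have to be built beforehand, in a place Alice does not yet know. Let $w$ serve *two* bundles at once: join it to $z$ and to one vertex in each of two bundles. When Bob colors $zw$, a single reply of Alice can spoil only one of the two. With very many bundles, Bob can do this for all pairs and keep a bundle she has not spoiled. Such a $w$ has three edges, and to keep the chromatic number at $k$ we will put these three edges into three different forests. This is where $k\ge3$ enters.

## The graph

**Step 1: the core graph $H$.** This step provides the graph that replaces the bundle. Fix $k\ge3$. Let $H$ be a connected loopless graph with root $z$ and other vertices $1,\dots,\rho$, whose edge set is a disjoint union of $k$ spanning trees $T_1,\dots,T_k$. Thus $|E(H)|=k\rho$. One example is the bundle of $k$ parallel edges, with $\rho=1$. To have a simple graph take $H=K_{2k}$, $\rho=2k-1$; it remains to split $K_{2k}$ into $k$ Hamiltonian paths. Take $\mathbb Z_{2k}$ as vertex set and, for $i=0,\dots,k-1$, the zigzag path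
$$i,\ i+1,\ i-1,\ i+2,\ i-2,\ \dots,\ i+(k-1),\ i-(k-1),\ i+k .$$
It visits $i$, $i\pm1,\dots,i\pm(k-1)$ and $i+k$, which are all $2k$ vertices, once each. Consecutive vertices are $i-j,\ i+j+1$ with sum $2i+1$, or $i+j,\ i-j$ with sum $2i$. As $i$ varies, the pairs $\{2i,2i+1\}$ partition $\mathbb Z_{2k}$, so different paths share no edge. Together they have $k(2k-1)$ edges, which are all the edges of $K_{2k}$. Any vertex may serve as the root $z$.

**Step 2: the graph $G$.** Put
$$s=(k-1)\rho+1,\qquad q=s\,\rho\,(2k-1),\qquad N=2^q+1,\qquad t=2^{q+1}. \tag{2}$$
Here $s$ will be the number of attacking moves, $q$ the number of half-built paths that Bob needs at one core, and $N$ and $t$ are large enough for the halving argument. Take $N$ copies $H_\alpha$ of $H$, the *cores*, all sharing the vertex $z$ and otherwise disjoint. Let $(p,\alpha)$ be the vertex $p$ of $H_\alpha$. For each pair $\{\alpha,\beta\}$ of cores and each $p\in\{1,\dots,\rho\}$ add $t$ new vertices $w$, each joined by single edges to exactly $z$, $(p,\alpha)$ and $(p,\beta)$. Call the new vertices *$w$-vertices*. If $H$ is simple, so is $G$. Every edge of $G$ is incident with at most one $w$-vertex. Let $M=M(G)$.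

**Step 3: $\chi(M)=k$.** This step checks that the chromatic number is as claimed. A core has $\rho+1$ vertices and $k\rho$ edges, and a forest contains at most $\rho$ of them, so at least $k$ forests are needed. Conversely, for $1\le j\le k$ let $F_j$ be the union of the copies of $T_j$ in all cores. These copies are trees that share only $z$, so $F_j$ is a forest, and $F_1,\dots,F_k$ cover all core edges. Since $k\ge3$, we may add the three edges at each $w$-vertex to $F_1,F_2,F_3$, one to each. Each $w$ is then a leaf in these three, so they remain forests, and we have $k$ forests covering $G$.

For $k=2$ this construction fails: with $W\ge 1$ the number of $w$-vertices, $G$ has $1+N\rho+W$ vertices and $2N\rho+3W$ edges. This is more than the $2(N\rho+W)$ edges that two forests can contain, so the chromatic number would be at least $3$.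

## Half-built paths at a core that Alice has not touched

Let $m\le 2k-1$ be the number of colors. If $m<k$, then $M$ cannot be completely colored and Bob wins. From now on $k\le m\le 2k-1$. If at some time no admissible move exists while edges are uncolored, Bob has won; so we assume that this does not happen during the play described below.

**Step 4: the preparation.** The aim is to reach a position in which some core has not been touched by Alice and has many half-built paths of each kind. Say that a move of Alice *touches* the core $\alpha$ if it colors an edge of $H_\alpha$ or an edge $w(p,\alpha)$ with $w$ a $w$-vertex. Each move touches at most one core, and moves on edges $zw$ touch none.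

Fix a sequence $(p_1,c_1),\dots,(p_q,c_q)$ in which each pair consisting of a vertex $p\in\{1,\dots,\rho\}$ and a color $c$ occurs at least $s$ times. There are $\rho m$ such pairs, and $s\rho m\le s\rho(2k-1)=q$, so this is possible.

Alice makes her first move. It touches at most one of the $2^q+1$ cores; let $A_0$ be a set of $2^q$ cores that it did not touch. Now there are stages $j=1,\dots,q$. When stage $j$ starts, it is Bob's turn and a set $A_{j-1}$ of $2^{q-j+1}$ cores is given. Bob splits $A_{j-1}$ into $2^{q-j}$ pairs. For each pair $\{\alpha,\beta\}$ in turn he picks a $w$-vertex $w$ adjacent to $z,(p_j,\alpha),(p_j,\beta)$ with no colored incident edge, and colors $zw$ with $c_j$; then Alice moves.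

*Such a $w$ exists.* In all stages together Bob makes $\sum_{j=1}^q2^{q-j}=2^q-1$ moves, and Alice replies to each. So before any of his moves at most $1+2(2^q-1)=2^{q+1}-1<t$ moves have been made. Each colored edge is incident with at most one $w$-vertex, so at least one of the $t$ vertices for this pair and this $p_j$ has no colored edge. The same count shows that uncolored edges are left throughout the preparation.

*Bob's move is admissible.* The vertex $w$ has no incident edge of color $c_j$, so $zw$ joins two different components of that color.

In stage $j$ Alice makes $2^{q-j}$ moves, so at least $2^{q-j+1}-2^{q-j}=2^{q-j}$ cores of $A_{j-1}$ are not touched during the stage. Let $A_j$ consist of $2^{q-j}$ of these.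

After stage $q$ it is Bob's turn and $A_q$ consists of one core $\alpha$. It belongs to all $A_j$, so Alice has never touched it, and Bob has colored only edges $zw$. Hence:

* (i) no edge of $H_\alpha$ is colored;
* (ii) there are distinct $w$-vertices $w_1,\dots,w_q$ such that $w_j$ is adjacent to $z$ and $(p_j,\alpha)$, the edge $zw_j$ has color $c_j$, and the edge $w_j(p_j,\alpha)$ is uncolored.

For (ii), let $w_j$ be the vertex chosen in stage $j$ for the pair containing $\alpha$. It had no colored edge when it was chosen, so it differs from those chosen earlier, and the edge $w_j(p_j,\alpha)$ was uncolored then. It is still uncolored, because coloring it would have been a touch by Alice or a move of Bob of a kind that he did not make.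

## The attack on the untouched core

**Step 5: the potential.** This step makes capacity and demand precise. For a color $c$, divide $V(H_\alpha)$ into classes by the relation "connected by edges of color $c$ in $G$", and let $a_c+1$ be the number of classes. Put
$$a=\sum_c a_c,\qquad b=\text{the number of uncolored edges of }H_\alpha .$$
Paths outside $H_\alpha$ count for connectedness. Since edges are only added to the color classes, $a$ never increases. An admissible move that colors an edge of $H_\alpha$ with $c$ joins two different components of color $c$, each containing a vertex of $H_\alpha$. So it lowers both $a$ and $b$ by exactly $1$. Two consequences follow.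

First, if $b>a$ at some time, then Alice cannot win: coloring all $b$ remaining edges of $H_\alpha$ would decrease $a$ by at least $b$, although $a\ge0$ always.

Second, no move of Alice increases $a-b$: if she colors an edge of $H_\alpha$, both terms drop by $1$, and otherwise $b$ is unchanged and $a$ does not increase.

At the start of the attack $a\le m\rho\le(2k-1)\rho$ and $b=k\rho$ by (i), so
$$a-b\le(k-1)\rho. \tag{3}$$

**Step 6: Bob's attacking move.** The aim is to lower $a$ by $1$ in one move while keeping $b$. As long as $a\ge b$, Bob chooses a color $c$ and a $p$ such that $z$ and $(p,\alpha)$ are not connected in color $c$. He takes an index $j$ with $(p_j,c_j)=(p,c)$ such that $w_j(p,\alpha)$ is uncolored, and colors this edge with $c$.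

*Admissibility and effect.* By (ii), $w_j$ is joined to $z$ by an edge of color $c$, and $z$ and $(p,\alpha)$ lie in different components of color $c$. So the new edge joins two different components, and the move is admissible. It merges the class of $z$ with the class of $(p,\alpha)$, so $a$ drops by $1$, and $b$ is unchanged.

*Existence.* Consider Bob's $i$-th attacking move, $i\le s$, and suppose $a\ge b$ before it. Alice has made $i-1\le(k-1)\rho$ moves since the attack began, and Bob's attacking moves color no edge of $H_\alpha$. Hence $b\ge k\rho-(k-1)\rho=\rho\ge1$, so $a\ge1$. Some $a_c\ge1$, and therefore some $(p,\alpha)$ is not connected to $z$ in color $c$. At least $s$ indices $j$ have $(p_j,c_j)=(p,c)$. Bob has colored none of the corresponding edges $w_j(p,\alpha)$: he would have given it the color $c_j=c$ and so connected $z$ with $(p,\alpha)$ in color $c$. Alice has colored at most $(k-1)\rho<s$ of these edges, all since the attack began, by (ii). So a suitable $j$ remains.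

This is where the choice of $s$ in (2) does its work: Alice may spend her moves on spoiling half-built paths of one kind, but there are more of them than she has moves.

**Step 7: the end of the game.** Each attacking move lowers $a-b$ by $1$, and Alice never raises it. By (3), after at most $s=(k-1)\rho+1$ attacking moves we have $a-b\le-1$. Up to that time there were uncolored edges, since $b\ge 1$ before each attacking move and such a move does not change $b$. Now $b>a$, so by Step 5 Alice cannot win; from here on Bob makes any admissible moves, and he wins.

Thus Alice has no winning strategy with any number $m\le2k-1$ of colors, that is, $\chi_g(M)\ge2k$. Proposition 5 gives $\chi_g(M)\le2k$, so $\chi_g(M)=2k$. With $H=K_{2k}$ the graph $G$ is simple. This proves Theorem 8. $\blacksquare$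

## The maximum of $\chi_g$ for each value of $\chi$

**Theorem 9.** $\max\{\chi_g(M):\chi(M)=k\}$ equals $1$ for $k=1$, $3$ for $k=2$, and $2k$ for every $k\ge3$. All three values are attained by graphic matroids. So "$\chi_g\le 2\chi-1$ for all $M$ with $\chi(M)=k$" is true exactly for $k\in\{1,2\}$.

**Proof.** For $k=1$ the whole ground set is independent, every move is admissible, and one color suffices, so $\chi_g=1$; the cycle matroid of a single edge is an example. For $k=2$, Theorem 6 gives $\chi_g\le3$. By Proposition 4, $\chi(M(K_4))=2$ and $\chi_g(M(K_4))\ge3$, so $\chi_g(M(K_4))=3$. For $k\ge3$, Proposition 5 gives $\chi_g\le2k$, and the value $2k$ is attained by the cycle matroid in Theorem 8. Finally, the maxima for $k=1,2$ equal $2k-1$, and $2k>2k-1$ for $k\ge3$. $\blacksquare$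

The answer to the question is therefore no: the inequality $\chi_g(M)\le2\chi(M)-1$ holds, and is sharp, when $\chi(M)\in\{1,2\}$, and for every value $\chi=k\ge3$ the bound $2\chi(M)$ is best possible, even for cycle matroids of simple graphs.
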